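\title{Kazhdan--Lusztig cells and microlocal cells for two flags and a vector}

\begin{abstract}
The group $\mathrm{GL}(V)$ has finitely many orbits on the variety of triples consisting of two complete flags and a vector. The orbits index the Kazhdan--Lusztig basis of a bimodule over the Iwahori--Hecke algebra of $\mathrm{GL}(V)$, and so they are partitioned into Kazhdan--Lusztig cells. They also index the irreducible components of the conormal variety, and so they are partitioned according to a triple of Jordan types attached to a general conormal vector. We prove that the two partitions coincide. We also list the triples that occur, show that the cell modules are irreducible, and determine the left and right cells.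
\end{abstract}

\section{Introduction}\label{sec:intro}

When a group acts on a smooth variety with finitely many orbits, each orbit carries two natural objects: the intersection cohomology complex of its closure, and the closure of its conormal bundle. For $\mathrm{GL}(V)$ acting on triples (flag, flag, vector), each object leads to a partition of the set of orbits into \emph{cells}. The question whether the two partitions coincide comes from Travkin's paper \cite{Travkin}. We answer it affirmatively.

\subsection{Orbits}\label{ss:orbits}
Let $V$ be a vector space of dimension $N$, let $G=\mathrm{GL}(V)$, and let $\mathrm{Fl}$ be the variety of complete flags $F=(0=F_0\subset F_1\subset\dots\subset F_N=V)$, $\dim F_j=j$. The group $G$ acts diagonally on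
\[
X=\mathrm{Fl}\times\mathrm{Fl}\times V,\qquad \dim X=N(N-1)+N=N^2 .
\]
Points of $X$ are written $(F,F',v)$; throughout, a prime refers to the second flag. Put $[n]=\{1,\dots,n\}$.

For $w\in S_N$ define a partial order on $[N]$ by $j\prec k$ if $j<k$ and $w(j)<w(k)$. A \emph{colored permutation} is a pair $x=(w,\beta)$ with $w\in S_N$ and $\beta\subset[N]$ an antichain for $\prec$; that is, $i<j$ and $i,j\in\beta$ imply $w(i)>w(j)$. Let $RB$ be the set of colored permutations. Fix a basis $e_1,\dots,e_N$ of $V$ and let $\mathcal O_x$ be the orbit of the point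
\begin{equation}\label{eq:normal}
F_k=\langle e_1,\dots,e_k\rangle,\qquad F'_k=\langle e_{w^{-1}(1)},\dots,e_{w^{-1}(k)}\rangle,\qquad v=\sum_{j\in\beta}e_j ,
\end{equation}
the \emph{normal form} of $x$. By a theorem of Magyar, Weyman and Zelevinsky, $x\mapsto\mathcal O_x$ is a bijection from $RB$ onto the set of orbits, over any field; Lemma~\ref{lem:orbits} recalls the argument and shows that $d_x=\dim\mathcal O_x$ does not depend on the field. We use the letters $x,y,z$ both for elements of $RB$ and for points of the corresponding orbits.

For $i\in[N-1]$ let $\pi_i:X\to X_i$ be the map that forgets $F_i$. It is a $\mathbb P^1$-bundle, and the fiber through $x$ is the line $\mathcal L_i(x)=\mathbb P(F_{i+1}/F_{i-1})$. The \emph{left descent set} $L(x)\subset[N-1]$ consists of those $i$ for which $\mathcal O_x\cap\mathcal L_i(x)$ is dense in $\mathcal L_i(x)$. The right descent set $R(x)$ is defined in the same way with the second flag.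

\subsection{The Hecke bimodule and its cells}\label{ss:hecke}
Over a finite field $\mathbb F_q$, the $G(\mathbb F_q)$-invariant functions on $(\mathrm{Fl}\times\mathrm{Fl})(\mathbb F_q)$ form the Iwahori--Hecke algebra under the convolution $(f*g)(F,F')=\sum_{F''}f(F,F'')g(F'',F')$. The invariant functions on $X(\mathbb F_q)$ form a bimodule over it, by convolution in the first and in the second flag. Let $T_w$ be the characteristic function of the orbit of the pair $(F,F')$ in \eqref{eq:normal}, and $T_x$ that of $\mathcal O_x(\mathbb F_q)$. The structure constants in these bases are polynomials in $q$. Putting $q=\mathbf v^2$ we obtain the generic algebra $\mathbf H$ over $\mathbb Z[\mathbf v^{\pm1}]$, with basis $H_w=\mathbf v^{-\ell(w)}T_w$, and an $\mathbf H$-bimodule $\mathcal R$, free over $\mathbb Z[\mathbf v^{\pm1}]$ with basis $H_x=\mathbf v^{-d_x}T_x$ $(x\in RB)$.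

The algebra $\mathbf H$ is generated by the elements $H_{s_i}+\mathbf v^{-1}=\mathbf v^{-1}(T_{s_i}+1)$, where $s_i=(i\ \,i+1)$. We write $C_i$ and $C_i'$ for the action of this element on $\mathcal R$ through the first and the second flag. Since $T_{s_i}+1$ is the characteristic function of the pairs of flags that agree outside step $i$, the operator $\mathbf vC_i$ sums a function along the lines $\mathcal L_i$:
\begin{equation}\label{eq:sum}
(\mathbf vC_if)(x)=\sum_{x'\in\mathcal L_i(x)(\mathbb F_q)}f(x').
\end{equation}
Using the anti-involution $H_w\mapsto H_{w^{-1}}$ we regard $\mathcal R$ as a left $\mathbf H\otimes\mathbf H$-module.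

Now work over $\mathbb C$. Let $\mathrm{IC}_x$ be the intersection cohomology complex of $\overline{\mathcal O_x}$, normalized so that its restriction to $\mathcal O_x$ is $\mathbb C[d_x]$, and let $\mathrm H^j(\mathrm{IC}_x)_y$ be its stalk cohomology at a point of $\mathcal O_y$. The \emph{Kazhdan--Lusztig (KL) basis} of $\mathcal R$ is
\begin{equation}\label{eq:KL}
b_x=\sum_{y\in RB}\Big(\sum_j\dim\mathrm H^j(\mathrm{IC}_x)_y\;\mathbf v^{\,j+d_y}\Big)H_y .
\end{equation}
The coefficient of $H_x$ is $1$ and only $y$ with $\mathcal O_y\subset\overline{\mathcal O_x}$ appear, so this is a basis.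

Two elements $x,x'\in RB$ lie in the same \emph{bimodule KL cell} if every sub-bimodule of $\mathcal R$ spanned by a subset of the KL basis contains both of $b_x,b_{x'}$ or neither. Write $x\to y$ if $b_y$ occurs with nonzero coefficient in some $C_ib_x$ or $C'_ib_x$. A subset of the KL basis spans a sub-bimodule exactly when it is closed under $\to$, and the smallest such subset containing $x$ is the set of elements reachable from $x$. Hence the bimodule KL cells are the strongly connected components of the directed graph $(RB,\to)$. The \emph{cell module} of a cell $\mathcal C$ is the span of all $b_y$ with $y$ reachable from $\mathcal C$, modulo the span of those with $y\notin\mathcal C$; it has the basis $(b_x)_{x\in\mathcal C}$. Using only the operators $C_i$ (only the $C_i'$) one defines in the same way \emph{left} (\emph{right}) KL cells and their cell modules.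

\subsection{The conormal variety and its cells}\label{ss:micro}
Let $\mathfrak n_F$ be the space of $u\in\operatorname{End}(V)$ with $uF_j\subset F_{j-1}$ for all $j$. The trace form identifies $T_F^*\mathrm{Fl}$ with $\mathfrak n_F$, so a point of $T^*X$ is a tuple $\eta=(F,F',v,u,u',\xi)$ with $u\in\mathfrak n_F$, $u'\in\mathfrak n_{F'}$, $\xi\in V^*$. It pairs with the tangent vector generated by $a\in\mathfrak{gl}(V)$ as $\operatorname{tr}\big((u+u'+v\otimes\xi)a\big)$, where $v\otimes\xi$ is the endomorphism $y\mapsto\xi(y)v$. So the conormal space to the orbit through $x=(F,F',v)$ is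
\begin{equation}\label{eq:conormal}
N^*_x=\{(u,u',\xi)\in\mathfrak n_F\times\mathfrak n_{F'}\times V^*:\ u+u'+v\otimes\xi=0\},
\end{equation}
and the union $Y\subset T^*X$ of these spaces is the zero fiber of the moment map. Each conormal bundle is irreducible of dimension $N^2$, so the irreducible components of $Y$ are the closures $Y_x$ of the conormal bundles to the $\mathcal O_x$.

Let $\eta\in Y$ and $V_0=\mathbb C[u]v$. Since $u$ and $u+v\otimes\xi=-u'$ are nilpotent, the formula for the determinant of a rank-one perturbation gives
\[
1=\det\big(1-s(u+v\otimes\xi)\big)=1-s\,\xi\big((1-su)^{-1}v\big)=1-\sum_{k\ge0}s^{k+1}\xi(u^kv),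
\]
so $\xi$ vanishes on $V_0$. Therefore $u'=-u$ on $V_0$, whence $V_0=\mathbb C[u']v$; and $u$ and $-u'$ induce the same operator on $V/V_0$. The \emph{type} of $\eta$ is the triple $\theta=(\lambda,\lambda',\nu)$ of the Jordan types of $u$, of $u'$, and of the operator induced by $u$ on $V/V_0$. The type takes finitely many values on constructible sets, so it is constant on a dense open subset of each $Y_x$; this value is the type of $x$. Two elements of $RB$ lie in the same \emph{two-sided microlocal cell} if they have the same type.

\subsection{Results}\label{ss:results}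

\begin{theorem}\label{thm:main}
Two colored permutations lie in the same bimodule KL cell if and only if general conormal vectors to their orbits have the same type $(\lambda,\lambda',\nu)$. That is, the bimodule KL cells coincide with the two-sided microlocal cells.
\end{theorem}

The proof gives a finer description. We draw partitions with the first row on top and with rows equal to the sizes of Jordan blocks; $\lambda^T$ is the transpose. For a standard Young tableau $T\in\mathrm{SYT}(\lambda)$ let $T_j$ be the shape formed by the entries $\le j$, and let $\operatorname{Des}(T)$ be the set of $j$ such that $j+1$ lies in a strictly lower row than $j$. If $u\in\mathfrak n_F$ has type $\lambda$, the types of $u|_{F_1},u|_{F_2},\dots$ grow one box at a time (Lemma~\ref{lem:boxes}), so they are the $T_j$ for a unique $T\in\mathrm{SYT}(\lambda)$, the \emph{tableau of $(u,F)$}. A general point of $Y_x$ thus has a type $\theta$ and two tableaux $T,T'$, those of $(u,F)$ and of $(u',F')$. A skew shape $\lambda/\nu$ is a \emph{horizontal strip} if $\nu\subset\lambda$ and $\lambda/\nu$ has at most one box in each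 column. Let $S^\lambda$ be the Specht module of $S_N$ over $\mathbb Q$, with $S^{(N)}$ trivial, and $S^\lambda_{\mathbf v}$ the simple $\mathbf H\otimes\mathbb Q(\mathbf v)$-module that specializes to it at $\mathbf v=1$.

\begin{theorem}\label{thm:strong}
\begin{enumerate}
\item[(1)] The types that occur are exactly the triples $(\lambda,\lambda',\nu)$ with $|\lambda|=|\lambda'|=N$ and $\lambda/\nu$, $\lambda'/\nu$ horizontal strips. For each such type $\theta$, the map $x\mapsto(T,T')$ is a bijection from the cell of type $\theta$ onto $\mathrm{SYT}(\lambda)\times\mathrm{SYT}(\lambda')$. Writing $x=(\theta,T,T')$, we have $L(x)=\operatorname{Des}(T)$ and $R(x)=\operatorname{Des}(T')$.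
\item[(2)] The cell module of type $(\lambda,\lambda',\nu)$ is irreducible over $\mathbb Q(\mathbf v)$, and at $\mathbf v=1$ it is $S^{\lambda^T}\otimes S^{\lambda'^T}$. Consequently $\mathcal R\otimes\mathbb Q(\mathbf v)\cong\bigoplus_{(\lambda,\lambda',\nu)}S^{\lambda^T}_{\mathbf v}\otimes S^{\lambda'^T}_{\mathbf v}$, the sum running over the triples in \textup{(1)}.
\item[(3)] The left KL cells are exactly the sets $\{(\theta,T,T'):T\in\mathrm{SYT}(\lambda)\}$ with $\theta$ and $T'$ fixed. Their cell modules are irreducible, equal to $S^{\lambda^T}$ at $\mathbf v=1$. The symmetric statement holds for right cells. In particular, two elements of a bimodule cell are in the same left (right) cell if and only if they have the same $T'$ (the same $T$), and a left cell and a right cell inside one bimodule cell meet in exactly one element.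
\end{enumerate}
\end{theorem}

\subsection{Heuristics and method}\label{ss:method}
The operator $C_i$ moves the subspace $F_i$ and nothing else. On the conormal side, one can likewise move a step of a flag while keeping $(u,u',v,\xi)$ fixed, and the type depends only on this quadruple. So the type is a natural candidate for the invariant that labels the cells. The part of the picture with $v=0$ concerns pairs of flags alone: the $b_{(w,\emptyset)}$ span the functions supported on $v=0$, a copy of the regular bimodule $\mathbf H$, and their types are $(\lambda,\lambda,\lambda)$ because $V_0=0$. The vector $v$ allows $u$ and $-u'$ to differ by a rank-one operator, and $\nu$ records what they still have in common.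

The difficulty is that the coefficients of $C_ib_x$ are not known explicitly, so the graph $(RB,\to)$ cannot be written down. We extract what we need in three steps.
\begin{itemize}
\item \emph{KL cells are small.} The operators $C_i,C'_i$ have nonnegative matrices in the KL basis (Section~\ref{sec:positivity}), and this forces every cell module to be irreducible at $\mathbf v=1$ (Section~\ref{sec:irreducible}).
\item \emph{KL cells are large.} A microlocal cell is a product $\mathrm{SYT}(\lambda)\times\mathrm{SYT}(\lambda')$ (Section~\ref{sec:components}). A geometric operation $\sharp$ on the components of $Y$ preserves KL cells (Section~\ref{sec:sharp}) and connects all tableaux of a given shape (Section~\ref{sec:tableaux}). So every microlocal cell lies in one KL cell.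
\item \emph{Counting.} An irreducible module leaves room for only one microlocal cell (Section~\ref{sec:count}).
\end{itemize}
Section~\ref{sec:strong} proves the remaining parts of Theorem~\ref{thm:strong}, which are not needed for Theorem~\ref{thm:main}.

\subsection{Conventions}\label{ss:conv}
``General'' means ``in a suitable dense open subset.'' We put $n(\lambda)=\sum_j(j-1)\lambda_j=\sum_k\binom{\lambda^T_k}{2}$, and $E_{jk}$ is the matrix unit $e_k\mapsto e_j$.

Swapping the two flags induces the involution $(w,\beta)\mapsto(w^{-1},w(\beta))$ of $RB$ (use the basis $e_{w^{-1}(1)},\dots,e_{w^{-1}(N)}$). It exchanges $C_i$ with $C_i'$, $L$ with $R$, $u$ with $u'$, permutes the KL basis, and sends type $(\lambda,\lambda',\nu)$ to $(\lambda',\lambda,\nu)$. So every statement proved for the first flag holds for the second.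

The stabilizer in $G$ of a point of $X$ or $X_i$ is the set of invertible elements $1+a$, where $a$ runs over the linear space of endomorphisms preserving the given subspaces and killing $v$. Over $\mathbb C$ it is therefore connected, and its Lie algebra is that linear space.

\section{Two examples}\label{sec:examples}

If $Z=\overline{\mathcal O_x}$ is smooth, then $\mathrm{IC}_x=\mathbb C_Z[d_x]$ and \eqref{eq:KL} reads $b_x=\mathbf v^{-d_x}1_Z$, where $1_Z$ is the characteristic function of $Z$. In this situation $C_ib_x$ is computed from \eqref{eq:sum} by counting points.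

\begin{example}[$N=2$]\label{ex:N2}
Flags are lines $F,F'$ in a plane. There are seven orbits, all with smooth closure. Solving \eqref{eq:conormal} at the normal form, where $\mathfrak n_F=\langle E_{12}\rangle$ and $\mathfrak n_{F'}$ is $\langle E_{12}\rangle$ for $w=e$ and $\langle E_{21}\rangle$ for $w=s=s_1$, gives the following table.
\[
\begin{array}{l|l|c|l|l}
(w,\beta)&\overline{\mathcal O}&d&(u,u',\xi)\in N^*&(\lambda,\lambda',\nu)\\ \hline
(e,\emptyset)&F=F',\ v=0&1&(aE_{12},-aE_{12},\xi)&(2),(2),(2)\\
(e,\{1\})&F=F'\ni v&2&(aE_{12},a'E_{12},-(a+a')e_2^*)&(2),(2),(1)\\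
(e,\{2\})&F=F'&3&(aE_{12},-aE_{12},0)&(2),(2),\emptyset\\
(s,\emptyset)&v=0&2&(0,0,\xi)&(1^2),(1^2),(1^2)\\
(s,\{1\})&v\in F&3&(aE_{12},0,-ae_2^*)&(2),(1^2),(1)\\
(s,\{2\})&v\in F'&3&(0,aE_{21},-ae_1^*)&(1^2),(2),(1)\\
(s,\{1,2\})&X&4&(0,0,0)&(1^2),(1^2),(1)
\end{array}
\]
The seven types are distinct, so the microlocal cells are single elements. We have $1\in L(x)$ when the equations of the closure do not involve $F$, which happens exactly when $\lambda=(1^2)$; then $C_1b_x=(\mathbf v+\mathbf v^{-1})b_x$. In the other cases
\[
C_1b_{(e,\emptyset)}=b_{(s,\emptyset)},\quad C_1b_{(e,\{1\})}=b_{(s,\{2\})},\quad C_1b_{(e,\{2\})}=b_{(s,\{1,2\})},\quad C_1b_{(s,\{1\})}=b_{(s,\{1,2\})}+b_{(s,\emptyset)};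
\]
the last formula holds because the number of lines containing $v$ is $1$ for $v\ne0$ and $1+q$ for $v=0$. Every arrow $x\to y$ with $y\neq x$, here and for $C_1'$, increases $|L|+|R|$. So the KL cells are single elements too. Note that the first three orbits have the same descent sets and the same $(\lambda,\lambda')$; only $\nu$ tells them apart.
\end{example}

\begin{example}[the vector in a step of the first flag]\label{ex:Zk}
Let $N\ge2$ be arbitrary. For $0\le k\le N$ let $Z_k=\{(F,F',v):v\in F_k\}$, a smooth irreducible closed subvariety of dimension $N(N-1)+k$; let $x_k$ label its dense orbit and put $b_k=b_{x_k}$. The equation of $Z_k$ involves only $F_k$, so $L(x_k)=[N-1]\setminus\{k\}$, $R(x_k)=[N-1]$, and all $C_i$ $(i\ne k)$ and $C'_i$ multiply $b_k$ by $\mathbf v+\mathbf v^{-1}$. For $1\le k\le N-1$, the number of $k$-dimensional spaces between $F_{k-1}$ and $F_{k+1}$ containing $v$ is $1+q$, $1$, $0$ according as $v\in F_{k-1}$, $v\in F_{k+1}\setminus F_{k-1}$, $v\notin F_{k+1}$. Hence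
\[
C_kb_k=\mathbf v^{-1-\dim Z_k}\,(1_{Z_{k+1}}+\mathbf v^2\,1_{Z_{k-1}})=b_{k+1}+b_{k-1},
\]
and $\{x_0\}$, $\{x_N\}$, $\{x_1,\dots,x_{N-1}\}$ are KL cells. At $\mathbf v=1$, where $C_i$ becomes $1+s_i$, the map $b_k\mapsto\varepsilon_1+\dots+\varepsilon_k$ identifies the last cell module with $\mathbb Q^N/\mathbb Q(1,\dots,1)=S^{(N-1,1)}$, on which the second copy of $S_N$ acts trivially.

On the conormal side, the points with $v\in F_k$, $\xi|_{F_k}=0$, $u=-v\otimes\xi$, $u'=0$ form a vector bundle of rank $N-k$ over $Z_k$ contained in $Y$; it has dimension $N^2$, so it is $Y_{x_k}$. For $1\le k\le N-1$ a general point has $u$ of rank one, $V_0=\langle v\rangle$, and type $((2,1^{N-2}),(1^N),(1^{N-1}))$, independent of $k$; the types of $x_0$ and $x_N$ are $((1^N),(1^N),(1^N))$ and $((1^N),(1^N),(1^{N-1}))$. The tableau $T$ of $x_k$ has $k+1$ in the second column, since $u$ vanishes on $F_k$ and not on $F_{k+1}$.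

Two features of the general proof are visible when $N\ge3$ and $1\le k\le N-2$. First, the pair $x_k,x_{k+1}$ can be found from $Y$ alone. At a general point of $Y_{x_{k+1}}$ the operator induced by $u$ on the three-dimensional space $F_{k+2}/F_{k-1}$ has rank one, with image $\ell=(F_{k-1}+\langle v\rangle)/F_{k-1}$. Replace $F_k$ by $F_{k-1}+\langle v\rangle$ and $F_{k+1}$ by any space between this one and $F_{k+2}$. Now $v$ lies in the $k$th step and $\xi$ kills it, so we have landed in $Y_{x_k}$. This is the operation $\sharp$. Second, of the two arrows $x_k\to x_{k+1}$ and $x_{k+1}\to x_k$, the first is geometrically evident, because $Z_{k+1}$ is swept out by the lines $\mathcal L_k$ through $Z_k$; the second goes down in dimension and in general could only be seen by analyzing singularities. We will get it for free from the first by the braid relation and positivity (Lemma~\ref{lem:ranktwo}).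
\end{example}

\section{Orbits and the lines $\mathcal L_i$}\label{sec:lines}

In this section the ground field is arbitrary. In the coordinates \eqref{eq:normal}, the matrix unit $E_{jk}$ preserves both flags exactly when $j=k$ or $j\prec k$, and these matrix units span the algebra of endomorphisms preserving both flags.

\begin{lemma}\label{lem:orbits}
Let $F,F'$ be as in \eqref{eq:normal} and let $v=\sum c_je_j$ be any vector. Then $(F,F',v)\in\mathcal O_{(w,\beta)}$, where $\beta$ is the set of $\prec$-maximal elements of $\{j:c_j\ne0\}$. The map $x\mapsto\mathcal O_x$ is a bijection from $RB$ to the set of orbits, and $d_{(w,\beta)}=\binom N2+\ell(w)+\#\{j:j\preceq k\text{ for some }k\in\beta\}$.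
\end{lemma}

\begin{proof}
If $c_j\ne0$ and $j\notin\beta$, choose $k\in\beta$ with $j\prec k$; then $1-(c_j/c_k)E_{jk}$ preserves both flags, kills the $j$th coordinate of $v$, and changes no other. Diagonal matrices make the remaining coordinates $1$. By the Bruhat decomposition every pair of flags has the form \eqref{eq:normal} for a unique $w$ and a suitable basis, so the $\mathcal O_x$ exhaust $X$. To recover $\beta$ from the orbit, note that for the normal form $v\notin F_a+F'_b$ if and only if some $j\in\beta$ has $j>a$ and $w(j)>b$. The maximal pairs $(a,b)$ with this property are the $(j-1,w(j)-1)$, $j\in\beta$, because $\beta$ is an antichain. Finally, the algebra preserving both flags has dimension $N+\binom N2-\ell(w)$, so the orbit of $(F,F')$ has dimension $\binom N2+\ell(w)$, and the algebra applied to $v$ gives the span of the $e_j$ with $j\preceq k$ for some $k\in\beta$.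
\end{proof}

By \eqref{eq:sum}, the action of $C_i$ is governed by how the orbits cut the lines $\mathcal L_i$. For a pair of flags a line is cut into a point and an affine line. The vector $v$ can single out a second point.

\begin{lemma}\label{lem:lines}
Let $x$ be the normal form of $(w,\beta)$, let $\{p,r\}=\{i,i+1\}$ with $w(p)<w(r)$, and denote by $[f]$ the point $F_{i-1}+\langle f\rangle$ of $\mathcal L_i(x)$, for $0\neq f\in\langle e_p,e_r\rangle$. The nonempty intersections of $\mathcal L_i(x)$ with $G$-orbits are:
\begin{enumerate}
\item[(a)] if $r\notin\beta$: the point $[e_p]$ and its complement $\mathbb A^1$;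
\item[(b)] if $r\in\beta$, $p\notin\beta$, and some $j\in\beta$ has $j>i+1$ and $w(j)>w(p)$: the same;
\item[(c)] if $r\in\beta$, $p\notin\beta$, and there is no such $j$: the points $[e_p]$, $[e_r]$ and the remaining $\mathbb G_m$;
\item[(d)] if $p,r\in\beta$ (then $p=i+1$, $r=i$): the points $[e_p]$, $[e_r+e_p]$ and the remaining $\mathbb G_m$.
\end{enumerate}
The elements of $RB$ labeling these pieces do not depend on the field.
\end{lemma}

\begin{proof}
Let $k=w(p)-1$ and $U=F_{i-1}+F'_k$, a coordinate subspace containing neither $e_p$ nor $e_r$. The point $[e_p]$ is separated from the others by its position relative to $F'$: it is the only $[f]$ contained in $F_{i-1}+F'_{k+1}$. If $a\in\operatorname{End}(V)$ preserves $F'$ and the $F_j$ with $j\ne i$ and kills $v$, then the invertible elements $1+ta$ fix $\pi_i(x)$ and act on $\mathcal L_i(x)$. Use the coordinate $c$ on $\mathcal L_i(x)\setminus[e_p]=\{[e_r+ce_p]\}$.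

In case (a) take $a=E_{pr}$, and in case (b) take $a=E_{pr}-E_{pj}$. In both cases $av=0$, $a^2=0$, and $1+ta$ sends $c$ to $c+t$.

In case (c) take $a=E_{pp}$; then $c\mapsto(1+t)c$, which is transitive on $c\ne0$. Every $j\in\beta$ with $j>i+1$ has $w(j)\le k$, so $v\equiv e_r$ modulo $U$, and $v\in[f]+F'_k$ if and only if $[f]=[e_r]$. This $G$-invariant condition separates $c=0$ from the rest.

In case (d) the antichain condition gives $w(i)>w(i+1)$. Take $a=E_{pr}-E_{pp}$; then $c\mapsto c'$ with $1-c'=(1-c)(1-t)$, which is transitive on $c\ne1$. Every $j\in\beta$ with $j>i+1=p$ has $w(j)<w(p)$, so $v\equiv e_r+e_p$ modulo $U$, and $v\in[f]+F'_k$ if and only if $[f]=[e_r+e_p]$.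

Every piece contains one of $[e_p]$, $[e_r]$, $[e_r+e_p]$. At the first two points both flags are coordinate flags. At the third, replace $e_r$ by $e_r+e_p$ in the basis; it is still adapted to $F'$ because $w(p)<w(r)$, both flags are coordinate flags, and $v$ has coordinates in $\{0,\pm1\}$ given by a rule independent of the field. Lemma~\ref{lem:orbits} reads off the label from the support of $v$.
\end{proof}

So each line $\mathcal L_i(x)$ has one \emph{open piece} ($\mathbb A^1$ or $\mathbb G_m$) and one or two \emph{closed pieces} (points in distinct orbits), and $i\in L(x)$ means that $x$ lies in the open piece. If $gx'=x''$ with $x',x''\in\mathcal L_i(x)$, then $g$ fixes $\pi_i(x)$; so the pieces are the orbits of $\operatorname{Stab}(\pi_i(x))$. The set $\pi_i^{-1}\pi_i(\mathcal O_x)$ is a $\mathbb P^1$-bundle over the orbit $\pi_i(\mathcal O_x)$, and its $G$-orbits correspond to the pieces. Consequently, if $i\in L(x)$, then $\mathcal O_x$ is open and dense in $\pi_i^{-1}\pi_i(\mathcal O_x)$, and $\overline{\mathcal O_x}=\pi_i^{-1}\pi_i(\overline{\mathcal O_x})$. If moreover $y$ is a closed piece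 of $\mathcal L_i(x)$, we say that \emph{$x$ is $i$-open over $y$}; then $d_y=\dim\pi_i(\mathcal O_x)=d_x-1$.

Suppose $w(i)>w(i+1)$. Then $p=i+1$, $r=i$, and the normal form is the point $[e_r]$, which lies in the open piece in cases (a), (b), (d). This gives the combinatorial fact on which two later arguments rest:
\begin{equation}\label{eq:descent}
\begin{array}{l}
\text{if }w(i)>w(i+1)\text{ and }i\notin L(w,\beta),\text{ then }i\in\beta,\ i+1\notin\beta,\\
\text{and no }j\in\beta\text{ has both }j>i+1\text{ and }w(j)>w(i+1).
\end{array}
\end{equation}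
The first use is to find the starting points for inductions along the lines. One flag does not suffice for this: $(s,\{1\})$ in Example~\ref{ex:N2} has $L=\emptyset$ and $w\neq e$.

\begin{lemma}\label{lem:base}
If $L(x)=R(x)=\emptyset$, then $w=e$ and $\overline{\mathcal O_x}$ is smooth.
\end{lemma}

\begin{proof}
Suppose $w(i)>w(i+1)$ for some $i$. As $k$ runs from $w(i+1)$ to $w(i)$, the value $w^{-1}(k)$ starts at $i+1$ and ends at $i$; so there is $k$ with $w(i+1)\le k<w(i)$, $w^{-1}(k)\ge i+1$ and $w^{-1}(k+1)\le i$. By \eqref{eq:descent} for the swapped element $(w^{-1},w(\beta))$ we have $j:=w^{-1}(k)\in\beta$. By \eqref{eq:descent} for $x$ we have $i+1\notin\beta$, so $j>i+1$ and $w(j)=k>w(i+1)$, which contradicts the last part of \eqref{eq:descent}. Hence $w=e$. Then $\prec$ is the usual order, $|\beta|\le1$, and the closure is the vector bundle $\{(F,F,v):v\in F_k\}$ over $\mathrm{Fl}$, where $\beta=\{k\}$, or $k=0$ if $\beta=\emptyset$.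
\end{proof}

\section{Positivity}\label{sec:positivity}

The aim of this section is the following statement; it is all that the rest of the paper uses about the KL basis.

\begin{proposition}\label{prop:positive}
Let $x\in RB$ and $i\in[N-1]$.
\begin{enumerate}
\item[(1)] If $i\in L(x)$, then $C_ib_x=(\mathbf v+\mathbf v^{-1})b_x$.
\item[(2)] In general $C_ib_x=\sum_ya_yb_y$ with $a_y\in\mathbb N[\mathbf v^{\pm1}]$, and $a_y\ne0$ implies $i\in L(y)$.
\item[(3)] If $y$ is $i$-open over $x$, then $a_y\ne0$.
\end{enumerate}
The same holds for $C'_i$ and $R$.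
\end{proposition}

The sheaf-theoretic version of \eqref{eq:sum} is the functor $\pi_i^*\pi_{i*}$, and the decomposition theorem writes $\pi_i^*\pi_{i*}\mathrm{IC}_x$ as a sum of shifted $\mathrm{IC}_y$. The difficulty is that \eqref{eq:sum} is additive over the pieces of a line, while dimensions of cohomology groups are not. Weights are additive. So we pass to mixed Hodge modules and show that on the stalks of $\mathrm{IC}_x$ the weight is determined by the degree (purity) and that the signs are all equal (parity).

\subsection{Tools}
We use M.~Saito's theory. For a complex variety $Z$ there is a triangulated category $D^b\mathrm{MHM}(Z)$ with a forgetful functor to constructible complexes over $\mathbb Q$, compatible with the operations $f^*,f_*,f_!,f^!,\boxtimes$ and with base change; on a point, mixed Hodge modules are graded-polarizable mixed Hodge structures. Let $\mathrm{IC}^H_x$ be the intermediate extension of $\mathbb Q^H[d_x]$ from $\mathcal O_x$; it is pure of weight $d_x$. We need the following facts.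
\begin{enumerate}
\item[(H1)] The functors $f_!,f^*$ preserve ``weight $\le m$,'' and $f_*,f^!$ preserve ``weight $\ge m$.'' If $K$ is pure of weight $m$, then $K[1]$ is pure of weight $m+1$. A complex on a point is pure of weight $m$ when $\mathrm H^j$ is pure of weight $m+j$ for all $j$.
\item[(H2)] If $f$ is smooth of relative dimension $r$, then $f^*[r]$ commutes with intermediate extension.
\item[(H3)] A pure complex is a direct sum of shifts of intermediate extensions of polarizable variations of Hodge structure on smooth locally closed irreducible subvarieties.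
\item[(H4)] A polarizable variation of Hodge structure on a smooth connected variety whose local system is trivial is constant (theorem of the fixed part).
\item[(H5)] (Contraction lemma.) Let $\mathbb G_m$ act linearly with positive weights on a vector space $\Sigma$, let $a:\Sigma\to pt$ and $i_0:\{0\}\to\Sigma$, and let $K$ be an equivariant constructible complex. Then the natural map $a_*K\to i_0^*K$ is an isomorphism.
\end{enumerate}
Equivariant local systems on an orbit $G/H$ correspond to representations of $H/H^\circ$. Since stabilizers are connected, equivariant local systems on the orbits in $X$ and $X_i$ are trivial, and the simple $G$-equivariant perverse sheaves are the intersection cohomology complexes of orbit closures.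

\subsection{Purity of stalks}
By (H1), $\mathrm H^j(\mathrm{IC}^H_y)_x$ has weights $\le j+d_y$. To get the opposite inequality we express the stalk as global cohomology of a transversal slice, which requires a one-parameter group that fixes $x$ and contracts the slice. It must fix $v$, and this is where the antichain condition enters.

\begin{lemma}\label{lem:pure}
For all $x,y$ and $j$, the Hodge structure $\mathrm H^j(\mathrm{IC}^H_y)_x$ is pure of weight $j+d_y$.
\end{lemma}

\begin{proof}
Let $x=(F,F',v)$ be the normal form of $(w,\beta)$. Put $D=\{k:k\prec b\text{ for some }b\in\beta\}$, which is disjoint from $\beta$, and $U=[N]\setminus(D\cup\beta)$. Define $\chi_j=N+1-j$ for $j\in D$, $\chi_j=0$ for $j\in\beta$, $\chi_j=-j$ for $j\in U$. Then $j\prec k$ implies $\chi_j>\chi_k$. Indeed, if $k\in D\cup\beta$ then $j\in D$, and if $k\in U$ the inequality holds for $j$ in each of the three sets, as $j<k$. The one-parameter group $\gamma(c)=\operatorname{diag}(c^{\chi_j})$ fixes $x$.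

\emph{All weights of $\gamma$ on $N^*_x$ are positive.} Consider the projection $(u,u',\xi)\mapsto\xi$ on $N_x^*$. Its kernel is isomorphic to $\mathfrak n_F\cap\mathfrak n_{F'}=\langle E_{jk}:j\prec k\rangle$, with weights $\chi_j-\chi_k>0$. If $\xi$ is in its image and $\xi(e_k)\ne0$, then $v\otimes\xi\in\mathfrak n_F+\mathfrak n_{F'}=\langle E_{jk}:j<k\text{ or }w(j)<w(k)\rangle$ forces $j<k$ or $w(j)<w(k)$ for every $j\in\beta$. This fails for $j=k$ if $k\in\beta$, and for $j=b$ if $k\prec b\in\beta$. So $k\in U$, and $e_k^*$ has weight $-\chi_k>0$. Hence $\gamma^{-1}$ acts on the normal space $T_xX/T_x\mathcal O_x$ with positive weights.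

\emph{The slice.} Let $\mathfrak n^-=\langle E_{jk}:j>k\rangle$ and $\mathfrak n'^-=\langle E_{jk}:w(j)>w(k)\rangle$. The map $\mathfrak n^-\oplus\mathfrak n'^-\oplus V\to X$, $(a,a',y)\mapsto(e^aF,e^{a'}F',v+y)$, is a $\gamma$-equivariant open embedding sending $0$ to $x$. Let $\Sigma$ be a $\gamma$-stable linear complement to $T_x\mathcal O_x$ in this vector space; $\gamma^{-1}$ contracts it to $x$. The action map $p:G\times\Sigma\to X$ has surjective differential at $(1,x)$. Its smooth locus is open, stable under left translations by $G$, and stable under $(g,s)\mapsto(g\gamma^{-1},\gamma s)$, which leaves $p$ unchanged. So $p$ is smooth everywhere, of relative dimension $r=\dim\Sigma=N^2-d_x$.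

We have $p^{-1}(\mathcal O_y)=G\times(\Sigma\cap\mathcal O_y)$, so $\Sigma\cap\mathcal O_y$ is empty or smooth of dimension $d_y-d_x$. Let $I$ be the intermediate extension to $\Sigma$ of $\mathbb Q^H[d_y-d_x]$ on $\Sigma\cap\mathcal O_y$; it is pure of weight $d_y-d_x$. By (H2), $p^*\mathrm{IC}^H_y[r]\cong\mathbb Q^H_G[N^2]\boxtimes I$, both sides being the intermediate extension of the same constant module. Restricting to $\{1\}\times\Sigma$ gives $K:=\mathrm{IC}^H_y|_\Sigma\cong I[d_x]$, pure of weight $d_y$. The underlying complex is $\gamma$-equivariant, so $a_*K\to i_0^*K$ is an isomorphism by (H5). The left side has weight $\ge d_y$ and the right side has weight $\le d_y$.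
\end{proof}

\subsection{From sheaves to $\mathcal R$}
For a bounded complex $A$ of mixed Hodge structures put $E(A)=\sum_{j,k}(-1)^j\dim\mathrm{Gr}^W_k\mathrm H^j(A)\,\mathbf v^k$. It is additive in distinguished triangles, because $\mathrm{Gr}^W$ is exact, and multiplicative for tensor products. For $K\in D^b\mathrm{MHM}(X)$ put $h(K)=\sum_yE(K_y)\,T_y\in\mathcal R$, where $K_y$ is the stalk at the normal form of $y$.

\begin{lemma}\label{lem:function}
$h(\pi_i^*\pi_{i*}\mathrm{IC}^H_y)=\mathbf vC_i\,h(\mathrm{IC}^H_y)$.
\end{lemma}

\begin{proof}
By proper base change the stalk at $x$ is $R\Gamma_c(\mathcal L_i(x),\mathrm{IC}^H_y)$, and $E$ of it is the sum of the contributions of the pieces $P$ of $\mathcal L_i(x)$. On an orbit $\mathcal O_{z}$ the cohomology sheaves of $\mathrm{IC}^H_y$ are polarizable variations of pure Hodge structure (Lemma~\ref{lem:pure}) with equivariant, hence trivial, local system; so they are constant by (H4). A piece $P\subset\mathcal O_z$ therefore contributes $E(R\Gamma_c(P,\mathbb Q^H))\cdot E((\mathrm{IC}_y^H)_z)$, and the first factor is $1$, $\mathbf v^2$, $\mathbf v^2-1$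 for $P=pt$, $\mathbb A^1$, $\mathbb G_m$. By \eqref{eq:sum}, the coefficient of $T_x$ in $\mathbf vC_iT_z$ is the number of $\mathbb F_q$-points of $\mathcal L_i(x)\cap\mathcal O_z$, which by Lemma~\ref{lem:lines} is the same polynomial in $q=\mathbf v^2$.
\end{proof}

Put $K_{i,y}=\pi_i^*\pi_{i*}\mathrm{IC}_y^H[1]$. As $\pi_i$ is proper, $\pi_{i*}\mathrm{IC}^H_y$ is pure of weight $d_y$. By (H3), equivariance and (H4) it is a direct sum of terms $\mathrm{IC}^H_Z[-k]\otimes M$, with $Z$ an orbit closure in $X_i$ and $M$ a pure Hodge structure. By (H2), $\pi_i^*\mathrm{IC}^H_Z[1]=\mathrm{IC}^H_z$, where $\mathcal O_z$ is the dense orbit of $\pi_i^{-1}(Z)$, and $i\in L(z)$. Thus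
\begin{equation}\label{eq:decomp}
K_{i,y}=\bigoplus_{z,k}\mathrm{IC}^H_z[-k]\otimes M_{z,k},\qquad M_{z,k}\ne0\Rightarrow i\in L(z).
\end{equation}
Each summand is pure of weight $d_y+1$, so $M_{z,k}$ has weight $d_y+1+k-d_z$. With Lemma~\ref{lem:pure} it follows that
\begin{equation}\label{eq:Kpure}
\mathrm H^j(K_{i,y})_{x}\ \text{ is pure of weight } j+d_y+1\text{ for all }x.
\end{equation}

\begin{lemma}\label{lem:top}
If $x$ is $i$-open over $y$, then $M_{x,0}\ne0$ in \eqref{eq:decomp}.
\end{lemma}

\begin{proof}
The support of $K_{i,y}$ lies in $\pi_i^{-1}\pi_i(\overline{\mathcal O_y})=\overline{\mathcal O_x}$, so only the summands with $z=x$ contribute to the stalk at a point of $\mathcal O_x$. The line $\mathcal L_i(x)$ meets $\overline{\mathcal O_y}$ in a single point, lying in $\mathcal O_y$: the open piece belongs to an orbit of larger dimension, and a second closed piece belongs to a different orbit of the same dimension $d_y$. So the stalk is one-dimensional, in degree $-(d_y+1)=-d_x$.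
\end{proof}

\begin{lemma}\label{lem:parity}
If $\mathrm H^j(\mathrm{IC}_y)_x\ne0$, then $j\equiv d_y\pmod 2$. If $\mathrm H^j(K_{i,y})_x\ne0$, then $j\equiv d_y+1\pmod 2$. Moreover $h(\mathrm{IC}^H_y)=(-\mathbf v)^{d_y}b_y$.
\end{lemma}

\begin{proof}
The first statement for $y$ implies the second. Indeed, by Lemma~\ref{lem:pure} the coefficients of $h(\mathrm{IC}_y^H)$ in the basis $(T_x)$ then involve only even powers of $\mathbf v$; the matrix of $\mathbf vC_i$ in this basis has entries in $\mathbb Z[\mathbf v^2]$; so the same holds for $h(K_{i,y})=-\mathbf vC_ih(\mathrm{IC}_y^H)$. By \eqref{eq:Kpure}, different degrees $j$ contribute different powers $\mathbf v^{j+d_y+1}$, so nothing cancels and $j+d_y+1$ is even.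

We prove the first statement by induction on $d_y$. If $L(y)=R(y)=\emptyset$, the closure is smooth by Lemma~\ref{lem:base} and only $j=-d_y$ occurs. Otherwise, after swapping the flags if necessary, $y$ is $i$-open over some $y_0$ with $d_{y_0}=d_y-1$. By Lemma~\ref{lem:top}, $\mathrm{IC}_y$ is a direct summand of $K_{i,y_0}$, whose stalks live in degrees $\equiv d_{y_0}+1=d_y$.

Finally, $h(\mathrm{IC}_y^H)=\sum_{x,j}(-1)^j\dim\mathrm H^j(\mathrm{IC}_y)_x\,\mathbf v^{j+d_y}\mathbf v^{d_x}H_x=(-\mathbf v)^{d_y}b_y$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:positive}]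
(1) If $i\in L(x)$, then $\mathrm{IC}_x^H$ is a shifted pullback from $X_i$, so $h(\mathrm{IC}_x^H)$ is constant along the lines $\mathcal L_i$, and by \eqref{eq:sum} the operator $\mathbf vC_i$ multiplies it by $\mathbf v^2+1$.

(2) Apply $h$ to \eqref{eq:decomp} for $K_{i,x}$. Lemmas~\ref{lem:function} and \ref{lem:parity} and the weight of $M_{y,k}$ give
\[
(-\mathbf v)^{d_x+1}C_ib_x=\sum_{y,k}(-1)^{k+d_y}\dim M_{y,k}\;\mathbf v^{d_x+1+k}\,b_y .
\]
If $M_{y,k}\ne0$, the stalk of $K_{i,x}$ on $\mathcal O_y$ is nonzero in degree $k-d_y$, so $k-d_y\equiv d_x+1$ by Lemma~\ref{lem:parity}. All signs agree, and $C_ib_x=\sum_{y,k}\dim M_{y,k}\,\mathbf v^kb_y$.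

(3) This is Lemma~\ref{lem:top}.
\end{proof}

\section{Positively based modules}\label{sec:irreducible}

At $\mathbf v=1$ the algebra $\mathbf H$ becomes $\mathbb Z[S_N]$, and $C_i,C'_i$ become $1+s_i$, $1+s_i'$, where $s_i'$ is the simple reflection in the second factor of $S_N\times S_N$. A nonzero element of $\mathbb N[\mathbf v^{\pm1}]$ does not vanish at $\mathbf v=1$, so the arrows $x\to y$ can be read off from $\mathcal R_1=\mathcal R|_{\mathbf v=1}\otimes\mathbb Q$. We isolate the structure that Proposition~\ref{prop:positive} provides.

\begin{definition}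
Let $\Gamma=S_N\times S_{N'}$. A \emph{positively based module} is a finite-dimensional $\mathbb Q\Gamma$-module $M$ with a basis $(b_x)_{x\in\mathcal C}$ and subsets $L(x)\subset[N-1]$, $R(x)\subset[N'-1]$ such that $s_ib_x=b_x$ if $i\in L(x)$, and for all $x$ the element $(1+s_i)b_x$ is an $\mathbb N$-linear combination of $b_y$ with $i\in L(y)$; and likewise for $s_i'$ and $R$. It is \emph{connected} if $\mathcal C\neq\emptyset$ and the graph $(\mathcal C,\to)$ defined by the $1+s_i$, $1+s'_i$ is strongly connected.
\end{definition}

The module $\mathcal R_1$ is positively based. The cell module at $\mathbf v=1$ of a bimodule cell (with $N'=N$) or of a left cell (with $N'=1$) is positively based and connected.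

For $J\subset[N-1]$ let $W_J=\langle s_j:j\in J\rangle$. It is the Young subgroup of the decomposition of $[N]$ into intervals in which $j,j+1$ lie in one interval exactly when $j\in J$; let $\mu(J)$ be the partition formed by the lengths of the intervals. Every partition of $N$ is some $\mu(J)$. In a positively based module
\[
(1+s_i)M\subset\langle b_x:i\in L(x)\rangle\subset M^{s_i}\subset(1+s_i)M,
\]
so these spaces are equal. Intersecting and adding such coordinate subspaces gives, for $J\subset[N-1]$ and $J'\subset[N'-1]$,
\begin{gather}
M^{W_J\times W_{J'}}=\langle b_x:J\subset L(x),\ J'\subset R(x)\rangle,\label{eq:inv}\\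
\sum_{i\in J}(1+s_i)M+\sum_{i\in J'}(1+s'_i)M=\langle b_x:J\cap L(x)\ne\emptyset\text{ or }J'\cap R(x)\ne\emptyset\rangle.\label{eq:coinv}
\end{gather}
The quotient of $M$ by \eqref{eq:coinv} is the largest quotient on which $W_J\times W_{J'}$ acts by the sign character.

Recall that the Kostka number $K_{\lambda\mu}$ counts semistandard tableaux of shape $\lambda$ and content $\mu$ and does not depend on the order of the parts of $\mu$; that $K_{\lambda\lambda}=1$; and that $K_{\lambda\mu}\ne0$ if and only if $\lambda\ge\mu$ in the dominance order, which is reversed by transposition. Young's rule says $\dim(S^\lambda)^{W_J}=K_{\lambda\mu(J)}$. As $S^\lambda\otimes\mathrm{sgn}\cong S^{\lambda^T}$, the sign character of $W_J$ has multiplicity $K_{\lambda^T\mu(J)}$ in $S^\lambda$; for $\mu(J)=\kappa^T$ this is nonzero if and only if $\lambda\le\kappa$. Thus invariants detect the largest constituents of $M$ and sign-coinvariants detect the smallest ones, and by \eqref{eq:inv}, \eqref{eq:coinv} both are visible in the basis. Connectedness links them.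

\begin{proposition}\label{prop:irreducible}
A connected positively based module is irreducible.
\end{proposition}

\begin{proof}
For $x,z\in\mathcal C$ there is a product $h$, possibly empty, of elements $1+s_i$, $1+s'_i$ such that $hb_x$ has nonnegative coefficients and $b_z$ occurs in it: follow a path from $x$ to $z$, and note that nothing cancels. Order pairs of partitions by the product of the dominance orders.

\emph{$M$ is isotypic.} Let $S^\lambda\otimes S^{\lambda'}$ be a constituent with $(\lambda,\lambda')$ maximal, of multiplicity $m$, and choose $J,J'$ with $\mu(J)=\lambda$, $\mu(J')=\lambda'$. A constituent with nonzero $W_J\times W_{J'}$-invariants has label $\ge(\lambda,\lambda')$, hence equal to it. So $M^{W_J\times W_{J'}}$ is the subspace $(\text{line})\otimes\mathbb Q^m$ of the isotypic component $S^\lambda\otimes S^{\lambda'}\otimes\mathbb Q^m$, and each of its nonzero vectors generates a copy of $S^\lambda\otimes S^{\lambda'}$. By \eqref{eq:inv} it contains a basis vector $b_{x_0}$. Let $(\kappa,\kappa')$ be a minimal constituent and choose $I,I'$ with $\mu(I)=\kappa^T$, $\mu(I')=\kappa'^T$.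 The sign character of $W_I\times W_{I'}$ occurs in $M$, so by \eqref{eq:coinv} there is $z\in\mathcal C$ with $L(z)\cap I=\emptyset=R(z)\cap I'$. Take $h$ with $b_z$ occurring in $hb_{x_0}$. Then $hb_{x_0}$ is not in the subspace \eqref{eq:coinv} for $I,I'$, so $\mathbb Q\Gamma b_{x_0}\cong S^\lambda\otimes S^{\lambda'}$ contains the sign character of $W_I\times W_{I'}$, and $(\lambda,\lambda')\le(\kappa,\kappa')$. Every maximal label is thus below every minimal label. Any label lies below a maximal and above a minimal one, so any two labels are mutually comparable in both directions, and $M\cong(S^\lambda\otimes S^{\lambda'})^m$.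

\emph{$m=1$.} Otherwise \eqref{eq:inv} contains two basis vectors $b_{x_1}\ne b_{x_2}$. Fix a $\Gamma$-invariant inner product on $M\otimes\mathbb R$, let $\Pi$ be the average over $W_J\times W_{J'}$, that is, the orthogonal projection onto $M_0=M^{W_J\times W_{J'}}\otimes\mathbb R$, and let $P$ be the product, in any order, of the orthogonal projections $\frac12(1+s_i)$ $(i\in J)$ and $\frac12(1+s_i')$ $(i\in J')$. Each factor is the identity on $M_0$ and preserves $M_0^\perp$. If $\|Py\|=\|y\|$, then each factor in turn fixes $y$, so $y\in M_0$; hence $P$ has norm $<1$ on $M_0^\perp$ and $\Pi=\lim P^n$. Each factor has a nonnegative matrix in the basis $(b_x)$, hence so does $\Pi$. Take $h$ with $b_{x_2}$ occurring in $hb_{x_1}$. Since $\Pi b_{x_2}=b_{x_2}$ and nothing cancels, $b_{x_2}$ occurs in $\Pi hb_{x_1}$. But $\Pi hb_{x_1}\in(\mathbb Q\Gamma b_{x_1})^{W_J\times W_{J'}}=\mathbb Qb_{x_1}$, since $K_{\lambda\lambda}K_{\lambda'\lambda'}=1$. This is a contradiction.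
\end{proof}

The next lemma is the tool for reversing arrows. For $1\le i\le N-2$ let
\[
\mathsf A_i=\{x\in RB:L(x)\cap\{i,i+1\}=\{i\}\},\qquad\mathsf B_i=\{x\in RB:L(x)\cap\{i,i+1\}=\{i+1\}\}.
\]

\begin{lemma}\label{lem:ranktwo}
Let $x\in\mathsf A_i$ and $y\in\mathsf B_i$. Then $b_y$ occurs in $C_{i+1}b_x$ if and only if $b_x$ occurs in $C_ib_y$. In that case $x$ and $y$ lie in the same left KL cell.
\end{lemma}

\begin{proof}
Put $s=s_i$, $s^+=s_{i+1}$, and work in $\mathcal R_1$. Let $\bar M$ be the quotient of $(1+s)\mathcal R_1+(1+s^+)\mathcal R_1$ by $\mathcal R_1^{\langle s,s^+\rangle}$; both spaces are stable under $\langle s,s^+\rangle\cong S_3$, and by \eqref{eq:inv}, \eqref{eq:coinv} the quotient has the basis $\mathsf A_i\sqcup\mathsf B_i$. On $\bar M$, the operator $1+s$ is $2$ on $\langle\mathsf A_i\rangle$ and restricts to a map $\Psi:\langle\mathsf B_i\rangle\to\langle\mathsf A_i\rangle$; the operator $1+s^+$ is $2$ on $\langle\mathsf B_i\rangle$ and restricts to $\Phi:\langle\mathsf A_i\rangle\to\langle\mathsf B_i\rangle$. Expanding the products,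
\[
(1+s)(1+s^+)(1+s)-(1+s)=\sum_{g\in\langle s,s^+\rangle}g=(1+s^+)(1+s)(1+s^+)-(1+s^+),
\]
and the middle term maps $\mathcal R_1$ into the invariants, so it acts by $0$ on $\bar M$. Evaluating on $\langle\mathsf A_i\rangle$ and $\langle\mathsf B_i\rangle$ gives $2\Psi\Phi=2$ and $2\Phi\Psi=2$. So $\Phi,\Psi$ are mutually inverse matrices with entries in $\mathbb N$. All their column sums are $\ge1$, and the column sums of $\Psi\Phi=1$ are at least those of $\Phi$; so each column of $\Phi$ has a single nonzero entry, equal to $1$. Hence $\Phi$ is a permutation matrix and $\Psi$ is its transpose.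
\end{proof}

\section{The components of $Y$ and pairs of tableaux}\label{sec:components}

From now on the ground field is $\mathbb C$. To describe the components of $Y$ of a given type we project $Y$ to the quadruples $(u,u',v,\xi)$. The fiber is a product of two Springer fibers, which tableaux cut into irreducible parts of equal dimension. The new point is that the base, for fixed type, is irreducible. This rests on the classification of a nilpotent operator together with a vector.

\subsection{A nilpotent operator and a vector}

\begin{lemma}\label{lem:pair}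
Let $M$ be a finite-dimensional $\mathbb C[t]$-module on which $t$ is nilpotent of type $\lambda$, let $m\in M$, and let $\nu$ be the type of $M/\mathbb C[t]m$.
\begin{enumerate}
\item[(1)] There is a decomposition of $M$ into Jordan blocks such that $m=\sum_{j=1}^rt^{c_j}\epsilon_j$, where $\epsilon_1,\dots,\epsilon_r$ generate distinct blocks of lengths $l_1,\dots,l_r$, and $0\le c_1<\dots<c_r$, $0<l_1-c_1<\dots<l_r-c_r$.
\item[(2)] For such $m$ put $\sigma_1=c_1$, $\sigma_{j+1}=l_j-c_j+c_{j+1}$. Then $0\le\sigma_1<l_1<\sigma_2<l_2<\dots<\sigma_r<l_r$, and $\nu$ is obtained from $\lambda$ by replacing one part $l_j$ by $\sigma_j$ for each $j$.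
\item[(3)] The pair $(M,m)$ is determined up to isomorphism by $(\lambda,\nu)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) Write $M=\bigoplus_q\mathbb C[t]\epsilon_q$ with blocks of lengths $\lambda_q$. Multiplying the $\epsilon_q$ by units, we have $m=\sum_{q\in I}t^{c_q}\epsilon_q$ with $0\le c_q<\lambda_q$. Suppose $q\ne q'$ in $I$ satisfy $c_{q'}\ge c_q$ and $\lambda_{q'}-c_{q'}\le\lambda_q-c_q$. Then $\epsilon_q+t^{c_{q'}-c_q}\epsilon_{q'}$ is killed by $t^{\lambda_q}$, so it can replace $\epsilon_q$ as a generator, and this removes $q'$ from $I$. Repeat until no such pair remains. Then the $c_q$ are distinct, since for $c_q=c_{q'}$ one of the two orderings is such a pair, and $c_{q'}>c_q$ implies $\lambda_{q'}-c_{q'}>\lambda_q-c_q$.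

(2) We have $\sigma_{j+1}-l_j=c_{j+1}-c_j>0$ and $l_{j+1}-\sigma_{j+1}=(l_{j+1}-c_{j+1})-(l_j-c_j)>0$. Let $M'=\bigoplus_{j\le r}\mathbb C[t]\epsilon_j$ and $f_k=\sum_{j\ge k}t^{c_j-c_k}\epsilon_j$. The $f_k$ generate $M'$, since $\epsilon_k=f_k-t^{c_{k+1}-c_k}f_{k+1}$ for $k<r$ and $\epsilon_r=f_r$. Now $t^{\sigma_1}f_1=m$, and $t^{l_k}\epsilon_k=0$ gives $t^{\sigma_{k+1}}f_{k+1}=t^{l_k}f_k$; as $l_k>\sigma_k$, induction shows $t^{\sigma_k}f_k\in\mathbb C[t]m$ for all $k$. So $M'/\mathbb C[t]m$ is a quotient of $\bigoplus_j\mathbb C[t]/t^{\sigma_j}$. The dimensions agree, because $\dim\mathbb C[t]m=\max_j(l_j-c_j)=l_r-c_r=\sum_j(l_j-\sigma_j)$ by telescoping.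

(3) For $a\ge1$, the multiplicity of $a$ in $\lambda$ minus that in $\nu$ is $1$ if $a$ is some $l_j$, $-1$ if $a$ is some $\sigma_j$, and $0$ otherwise, since the $l_j,\sigma_j$ are all distinct. This recovers the $l_j$ and the $\sigma_j$ (with $\sigma_1=0$ if only $r-1$ values are found), hence the $c_j$.
\end{proof}

\subsection{Quadruples of a given type}
Fix $\theta=(\lambda,\lambda',\nu)$ with $|\lambda|=|\lambda'|=N$, and put $m=|\nu|$, $d=N-m$. Let $Z_\theta$ be the locally closed set of quadruples $(u,u',v,\xi)$ of type $\theta$ with $u,u'$ nilpotent and $u+u'+v\otimes\xi=0$. If $d=0$, then $v=0$ and $u'=-u$, so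
\begin{equation}\label{eq:d0}
Z_\theta=\{u\text{ of type }\lambda\}\times V^*\ \text{ if }\lambda=\lambda'=\nu,\qquad Z_\theta=\emptyset\ \text{ otherwise.}
\end{equation}
For $d\ge1$ we choose coordinates in which the conditions on $u$ and on $u'$ separate. Let $A=\mathbb C[t]/t^d$ with generator $v_0=1$, and let $(U,\omega)$ be a vector space with a nilpotent operator of type $\nu$. For $a\in\operatorname{Hom}(U,A)$, written $a=\sum_{k<d}t^k\otimes a_k$ with $a_k\in U^*$, put
\[
u_a=\begin{pmatrix}t&a\\0&\omega\end{pmatrix}\in\operatorname{End}(A\oplus U),\qquad p(a)=\sum_{k<d}a_k\omega^k\in U^* .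
\]
The operator $u_a$ is nilpotent, $\mathbb C[u_a]v_0=A$, and the quotient has type $\nu$. Let $\Gamma_\nu$ be the group of matrices $\begin{pmatrix}1&\varphi\\0&g\end{pmatrix}$ with $\varphi\in\operatorname{Hom}(U,A)$ and $g$ invertible commuting with $\omega$. Conjugation by such a matrix sends $u_a$ to $u_{a'}$ with
\begin{equation}\label{eq:conj}
a'g=a+\varphi\omega-t\varphi'',\qquad \varphi''=\varphi;
\end{equation}
this is the upper right entry of the identity $\gamma u_a=u_{a'}\gamma$, namely $a+\varphi\omega=t\varphi+a'g$. Conversely, an invertible $\gamma$ with $\gamma v_0=v_0$ and $\gamma u_a=u_{a'}\gamma$ is the identity on $A$ and induces on $U$ a map commuting with $\omega$, so $\gamma\in\Gamma_\nu$. For $\varphi=t^k\otimes\psi$ we have $\varphi\omega-t\varphi=t^k\otimes\psi\omega-t^{k+1}\otimes\psi$. For $k<d-1$ this lets us trade $t^{k+1}\otimes\psi$ for $t^k\otimes\psi\omega$, so $u_a$ is conjugate to $u_{v_0\otimes p(a)}$; and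
\begin{equation}\label{eq:pphi}
p(\varphi\omega-t\varphi)=\varphi_{d-1}\omega^d\qquad\text{for }\varphi=\textstyle\sum_{k<d} t^k\otimes\varphi_k .
\end{equation}
Let $Q_\lambda=\{\zeta\in U^*:u_{v_0\otimes\zeta}\text{ has type }\lambda\}$; then $u_a$ has type $\lambda$ if and only if $p(a)\in Q_\lambda$.

\begin{lemma}\label{lem:Z}
The set $Z_\theta$ is empty or irreducible. For $d\geq1$ it is the image of
\[
\operatorname{Iso}(A\oplus U,V)\times\{(a,\zeta)\in \operatorname{Hom}(U,A)\times U^*:\ p(a)\in Q_\lambda,\ p(a)+\zeta\in Q_{\lambda'}\}
\]
under the map that transports $(u_a,-u_{a+v_0\otimes\zeta},v_0,\zeta)$ to $V$, and the fibers of this map are isomorphic to $\Gamma_\nu$.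
\end{lemma}

\begin{proof}
For $d=0$ use \eqref{eq:d0}. Let $d\ge1$. Given a point of $Z_\theta$, map $A$ onto $V_0$ by $t^k\mapsto u^kv$ and $U$ onto a complement of $V_0$ compatibly with an isomorphism $(U,\omega)\cong(V/V_0,u)$. Then $u$ becomes some $u_a$, the form $\xi$, which vanishes on $V_0$, becomes some $\zeta\in U^*$, and $u'=-u-v\otimes\xi$ becomes $-u_{a+v_0\otimes\zeta}$. Since $p(a+v_0\otimes\zeta)=p(a)+\zeta$, this gives the description; the statement on fibers follows from the description of $\Gamma_\nu$. The linear map $(a,\zeta)\mapsto(p(a),p(a)+\zeta)$ is onto $U^*\times U^*$, so it remains to show that $Q_\lambda$ is empty or irreducible.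

Fix $\zeta\in Q_\lambda$. If $\zeta'\in Q_\lambda$, Lemma~\ref{lem:pair}(3) gives $\gamma\in\Gamma_\nu$ conjugating $u_{v_0\otimes\zeta}$ to $u_{v_0\otimes\zeta'}$; applying $p$ to \eqref{eq:conj} and using \eqref{eq:pphi}, we get $\zeta'g=\zeta+\psi\omega^d$ with $\psi=\varphi_{d-1}$. Conversely, for any $\psi\in U^*$ and any invertible $g$ commuting with $\omega$, conjugate $u_{v_0\otimes\zeta}$ by the element of $\Gamma_\nu$ with entries $\varphi=t^{d-1}\otimes\psi$ and $g$; the result $u_{a'}$ has type $\lambda$ and $p(a')=(\zeta+\psi\omega^d)g^{-1}$. So $Q_\lambda$ is the image of the irreducible variety of pairs $(\psi,g)$.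
\end{proof}

\subsection{Flags stable under a nilpotent operator}
All computations with tableaux below use one device. If $u$ has type $\kappa$, then $\dim\ker u^m$ is the number of boxes of $\kappa$ in columns $\le m$.

\begin{lemma}\label{lem:boxes}
Let $u$ be nilpotent, let $M_2\subset M_1$ be $u$-stable subspaces of types $\rho$ and $\kappa$, and let $D_m$ be the image of $\ker u^m\cap M_1$ in $M_1/M_2$. Let $H$ be a $u$-stable hyperplane of $M_1$ containing $M_2$.
\begin{enumerate}
\item[(1)] The type of $H$ is $\kappa$ minus a box, in column $\min\{m:D_m\not\subset H/M_2\}$.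
\item[(2)] $\rho\subset\kappa$; $\dim D_m$ is the number of boxes of $\kappa/\rho$ in columns $\le m$; and $uD_m\subset D_{m-1}$.
\item[(3)] The spaces $D_m$ for the pair $M_2\subset H$ are the $D_m\cap(H/M_2)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) The difference $\dim(\ker u^m\cap M_1)-\dim(\ker u^m\cap H)$ is $0$ if $\ker u^m\cap M_1\subset H$, that is, if $D_m\subset H/M_2$, and $1$ otherwise. It jumps from $0$ to $1$ exactly once, so exactly one column loses one box. (2) Connect $M_2$ to $M_1$ by a chain of stable subspaces and use (1); then $\dim D_m=\dim(\ker u^m\cap M_1)-\dim(\ker u^m\cap M_2)$. (3) A vector of $M_1$ whose image lies in $H/M_2$ lies in $H$.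
\end{proof}

For $u$ of type $\lambda$ and $T\in\mathrm{SYT}(\lambda)$ let $\mathcal B_u^T$ be the set of $u$-stable flags with tableau $T$. (A flag is $u$-stable if and only if $u\in\mathfrak n_F$.) Let $Z(u)$ be the centralizer of $u$ in $G$; it is open in a vector space, hence connected.

\begin{lemma}[Spaltenstein]\label{lem:spalt}
$\mathcal B_u^T$ is irreducible of dimension $n(\lambda)$.
\end{lemma}

\begin{proof}
Induction on $N$. Let $N$ lie in column $k$ and row $\lambda^T_k$ of $T$. A hyperplane $H$ is $u$-stable if and only if $H\supset uV$. Apply Lemma~\ref{lem:boxes} to $uV\subset V$: here $D_m$ is spanned by the generators of the Jordan blocks of size $\le m$, and $H$ has type $T_{N-1}$ if and only if $H/uV$ contains $D_{k-1}$ and not $D_k$. Since $\lambda$ has a part $k$, these $H$ form a nonempty open subset $\mathcal H$ of a projective space of dimension $\#\{q:\lambda_q\ge k\}-1=\lambda_k^T-1=n(\lambda)-n(T_{N-1})$. Every automorphism $\bar g$ of $V/uV$ preserving the filtration $(D_m)$ lifts to $Z(u)$: send the generator of a block of size $a$ to a lift in $\ker u^a$ of its image under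 $\bar g$; the resulting $\mathbb C[u]$-linear map is onto modulo $uV$, hence invertible. The stabilizer of the filtration is transitive on $\mathcal H$, since any linear form vanishing on $D_{k-1}$ and not on $D_k$ is a coordinate function for a basis adapted to the filtration. Fix $H_0\in\mathcal H$ and let $T_-$ be $T$ without $N$. Then $Z(u)\times\mathcal B^{T_-}_{u|H_0}\to\mathcal B^T_u$ is onto, so $\mathcal B_u^T$ is irreducible; and it maps onto $\mathcal H$ with fibers of dimension $n(T_{N-1})$.
\end{proof}

\subsection{Microlocal cells}
Let $Y_{\theta,T,T'}\subset Y$ be the constructible set of points of type $\theta$ with tableaux $T,T'$. These finitely many sets partition $Y$.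

\begin{proposition}\label{prop:cells}
If $Z_\theta\ne\emptyset$, then each $Y_{\theta,T,T'}$ is irreducible of dimension $\dim Z_\theta+n(\lambda)+n(\lambda')$. The type $\theta$ occurs for some $x\in RB$ if and only if this number is $N^2$. In that case the microlocal cell of type $\theta$ is in bijection with $\mathrm{SYT}(\lambda)\times\mathrm{SYT}(\lambda')$ via $Y_x=\overline{Y_{\theta,T,T'}}$; we write $x=(\theta,T,T')$.
\end{proposition}

\begin{proof}
Fix $u_0,u_0'$ of types $\lambda,\lambda'$, and let $\tilde Z$ be the variety of $(z,g,g')\in Z_\theta\times G\times G$ with $u(z)=gu_0g^{-1}$ and $u'(z)=g'u'_0g'^{-1}$. The projection $\tilde Z\to Z_\theta$ is a pullback of the smooth surjective orbit map from $G\times G$ to the product of two conjugacy classes, so it is open and onto, with fibers isomorphic to the irreducible variety $Z(u_0)\times Z(u'_0)$. Two nonempty open subsets of $\tilde Z$ have open images, which meet by Lemma~\ref{lem:Z}, and then they meet in the fiber over a common point; so $\tilde Z$ is irreducible. The map $((z,g,g'),F,F')\mapsto(z,gF,g'F')$ sends $\tilde Z\times\mathcal B^T_{u_0}\times\mathcal B^{T'}_{u_0'}$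 onto $Y_{\theta,T,T'}$, which is thus irreducible; it maps onto $Z_\theta$ with fibers of dimension $n(\lambda)+n(\lambda')$.

Each $Y_x$ has a dense intersection with some $Y_{\theta,T,T'}$; then $\theta$ is the type of $x$, $\dim Y_{\theta,T,T'}=N^2$ and $\overline{Y_{\theta,T,T'}}=Y_x$. Conversely, if the dimension, which does not depend on $T,T'$, equals $N^2$, then every $\overline{Y_{\theta,T,T'}}$ is a component of $Y$. A constructible set contains a dense open subset of its closure, so this component has type $\theta$, and the disjoint sets $Y_{\theta,T,T'}$ have distinct closures.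
\end{proof}

\subsection{Descent sets}
The descent sets are the bridge between the two sides. Call $\eta\in Y$ \emph{$i$-vanishing} if $uF_{i+1}\subset F_{i-1}$. The tangent line to $\mathcal L_i$ is $\operatorname{Hom}(F_i/F_{i-1},F_{i+1}/F_i)$ and $\eta$ pairs with it through the map $F_{i+1}/F_i\to F_i/F_{i-1}$ induced by $u$; so $\eta$ is $i$-vanishing if and only if it kills $T\mathcal L_i$.

\begin{lemma}\label{lem:vanishing}
\begin{enumerate}
\item[(1)] If $i\in L(x)$, then all points of $Y_x$ are $i$-vanishing, and $Y_x$ is stable under replacing $F_i$ by any point of $\mathbb P(F_{i+1}/F_{i-1})$, all other data being kept.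
\item[(2)] If $i\notin L(x)$, then the $i$-vanishing vectors form a hyperplane in $N_x^*$; so general points of $Y_x$ are not $i$-vanishing.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) Let $\hat Y\subset T^*X_i$ be the closure of the conormal bundle of $\pi_i(\mathcal O_x)$. The $i$-vanishing covectors form the closed subbundle $X\times_{X_i}T^*X_i$ of $T^*X$: a covector on $X_i$ is a triple $(u,u',\xi)$ with $uF_{i+1}\subset F_{i-1}$ and $uF_j\subset F_{j-1}$ for $j\ne i,i+1$, and its pullback is the same triple. The closed subset $X\times_{X_i}\hat Y$ is a $\mathbb P^1$-bundle over $\hat Y$, so it is irreducible of dimension $N^2$. It contains the conormal bundle of $\mathcal O_x$, because $\mathcal O_x$ is open in $\pi_i^{-1}\pi_i(\mathcal O_x)$. Hence it equals $Y_x$.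

(2) We must show $T_x\mathcal L_i\not\subset T_x\mathcal O_x$. A tangent vector $a\cdot x$, $a\in\mathfrak{gl}(V)$, killed by $d\pi_i$ has $a\in\operatorname{Lie}\operatorname{Stab}(\pi_i(x))$. This group fixes the closed piece $x$, so $a\cdot x=0$.
\end{proof}

Let $a,c$ be the boxes of $j,j+1$ in a standard tableau $T$. The box $c$ is not weakly above and weakly left of $a$, since entries increase; and it is not strictly below and strictly right of $a$, since the box in the row of $a$ and the column of $c$ would have an entry strictly between $j$ and $j+1$. Therefore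
\begin{equation}\label{eq:col}
j\in\operatorname{Des}(T)\iff\operatorname{row}(c)>\operatorname{row}(a)\iff\operatorname{col}(c)\le\operatorname{col}(a).
\end{equation}

\begin{lemma}\label{lem:des}
For $x=(\theta,T,T')$ we have $L(x)=\operatorname{Des}(T)$ and $R(x)=\operatorname{Des}(T')$.
\end{lemma}

\begin{proof}
Apply Lemma~\ref{lem:boxes} to $F_{j-1}\subset F_{j+1}$ at a point of $Y_{\theta,T,T'}$; let $\bar u$ be the operator induced on the plane $F_{j+1}/F_{j-1}$, and $a,c$ as above.

Let $j\in\operatorname{Des}(T)$. If $\operatorname{col}(c)=\operatorname{col}(a)=k$, then $D_k$ is the plane and $D_{k-1}=0$, so $\bar u=0$. If $k=\operatorname{col}(c)<\operatorname{col}(a)$, then $D_k$ is a line killed by $\bar u$, and $D_k\ne F_j/F_{j-1}$ because $F_j$ arises from $F_{j+1}$ by removing a box in column $k$. So $\bar u$ kills two lines, and $\bar u=0$. Thus all points of $Y_{\theta,T,T'}$ are $j$-vanishing, and $j\in L(x)$ by Lemma~\ref{lem:vanishing}(2).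

Let $j\in L(x)$. The pairs consisting of a point of $Y_x$ and a new choice $H$ of $F_j$ form an irreducible variety, which by Lemma~\ref{lem:vanishing}(1) maps onto $Y_x$ in two ways. So for a general pair both the old and the new point lie in $Y_{\theta,T,T'}$; in particular $H$ arises from $F_{j+1}$ by removing $c$. If $\operatorname{col}(a)<\operatorname{col}(c)$, then $D_{\operatorname{col}(a)}$ is a line, a general $H$ does not contain it, and $H$ arises by removing a box in column $\operatorname{col}(a)$, a contradiction. So $j\in\operatorname{Des}(T)$ by \eqref{eq:col}.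
\end{proof}

\section{The operation $\sharp$}\label{sec:sharp}

We must produce arrows between elements of one microlocal cell. Changing one step $F_i$ does not help: if $\eta$ is not $i$-vanishing, $F_i$ is the only $u$-stable choice, and if $i\in L(x)$ the change preserves $Y_x$. So we change two consecutive steps. Fix $1\le i\le N-2$. For $\eta\in Y$ let $\bar V=F_{i+2}/F_{i-1}$, let $\bar u$ be the operator induced by $u$, and identify lines and planes in $\bar V$ with their preimages in $V$.

Suppose $\bar u$ has rank one, with image the line $\ell_0$ and kernel the plane $P_0\supset\ell_0$. A flag $\ell\subset P$ in $\bar V$ is $\bar u$-stable if and only if $\ell\subset P_0$, $\ell_0\subset P$, and $\bar uP\subset\ell$; the last condition means $P=P_0$ or $\ell=\ell_0$. Replacing $(F_i,F_{i+1})$ by such a flag gives a point of $Y$ with the same $\bar u$. These points form two projective lines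
\[
\Lambda_{\mathsf A}(\eta)=\{(\ell,P_0):\ell\subset P_0\},\qquad \Lambda_{\mathsf B}(\eta)=\{(\ell_0,P):P\supset\ell_0\}
\]
meeting at $(\ell_0,P_0)$ (Figure~\ref{fig:sharp}); $\Lambda_{\mathsf A}(\eta)$ consists of the $i$-vanishing points and $\Lambda_{\mathsf B}(\eta)$ of the $(i+1)$-vanishing points.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1]
\draw[thick] (-2.6,0) -- (1,0) node[right] {$\Lambda_{\mathsf A}$: $P=P_0$, $\ell$ varies};
\draw[thick] (0,-0.6) -- (0,2) node[right] {$\Lambda_{\mathsf B}$: $\ell=\ell_0$, $P$ varies};
\fill (-1.8,0) circle (2pt) node[below] {$\eta$};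
\fill (0,1.2) circle (2pt) node[right] {$\eta'$};
\fill (0,0) circle (2pt) node[below right] {$(\ell_0,P_0)$};
\end{tikzpicture}
\caption{The flags $\ell\subset P$ in a three-dimensional space that are stable under a rank-one nilpotent operator with image $\ell_0$ and kernel $P_0$ form two projective lines. The operation $\sharp$ passes from a point $\eta$ on one line to the points $\eta'$ of the other.}\label{fig:sharp}
\end{figure}

Let $x\in\mathsf A_i$ and let $Y_x^\circ\subset Y_x$ be the dense open set of points that are not $(i+1)$-vanishing. For $\eta\in Y_x^\circ$, the operator $\bar u$ is nonzero and kills the plane $F_{i+1}/F_{i-1}$; so it has rank one and $\eta\in\Lambda_{\mathsf A}(\eta)$. Let $\mathcal F_x=\{(\eta,\eta'):\eta\in Y_x^\circ,\ \eta'\in\Lambda_{\mathsf B}(\eta)\}$. For $x\in\mathsf B_i$, let $Y_x^\circ$ be the set of points that are not $i$-vanishing; there $\bar u$ is nonzero with image in the line $F_i/F_{i-1}$, so it has rank one and $\eta\in\Lambda_{\mathsf B}(\eta)$; define $\mathcal F_x$ with $\Lambda_{\mathsf A}$ in place of $\Lambda_{\mathsf B}$. In both cases $\mathcal F_x$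 is a $\mathbb P^1$-bundle over $Y_x^\circ$, irreducible of dimension $N^2+1$. The fiber of $(\eta,\eta')\mapsto\eta'$ is contained in one of the two lines attached to $\eta'$. So the image has dimension $N^2$ and is dense in a component, which we call $Y_{x^\sharp}$.

\begin{lemma}\label{lem:sharp}
The map $\sharp=\sharp_i$ is an involution of $\mathsf A_i\sqcup\mathsf B_i$ exchanging $\mathsf A_i$ and $\mathsf B_i$. If $x=(\theta,T,T')$, then $x^\sharp=(\theta,T^\sharp,T')$, where $T^\sharp$ is the tableau of $\eta'$ for $(\eta,\eta')$ in a dense subset of $\mathcal F_x$; and $T^\sharp_j=T_j$ for $j\ne i,i+1$.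
\end{lemma}

\begin{proof}
Let $x\in\mathsf A_i$. For general $(\eta,\eta')\in\mathcal F_x$ the point $\eta'$ lies on $\Lambda_{\mathsf B}$ and not on $\Lambda_{\mathsf A}$, so $x^\sharp\in\mathsf B_i$ by Lemma~\ref{lem:vanishing}. A general $\eta'\in Y_{x^\sharp}$ comes from some $\eta\in Y^\circ_x$, and $\Lambda_{\mathsf A}(\eta')=\Lambda_{\mathsf A}(\eta)$ consists of the points obtained from $\eta$ by changing $F_i$. These lie in $Y_x$ by Lemma~\ref{lem:vanishing}(1), so $Y_{x^{\sharp\sharp}}\subset Y_x$ and $x^{\sharp\sharp}=x$. For $x\in\mathsf B_i$ exchange $\mathsf A$ with $\mathsf B$ and $i$ with $i+1$. The last statements hold because the preimage in $\mathcal F_x$ of a dense open subset of $Y_{x^\sharp}$ is dense and open, and $\eta'$ differs from $\eta$ only in $F_i,F_{i+1}$.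
\end{proof}

To relate $x$ and $x^\sharp$ in the graph $(RB,\to)$ we look at the point $z\in X$ below the crossing point of the two lines. It lies on a line $\mathcal L_i$ with $x$ and on a line $\mathcal L_{i+1}$ with $x^\sharp$. If it belongs to one of the two orbits, Proposition~\ref{prop:positive}(3) gives one arrow and Lemma~\ref{lem:ranktwo} the other. The work is to exclude the remaining case.

\begin{proposition}\label{prop:sharp}
The elements $x$ and $x^\sharp$ lie in the same left KL cell, hence in the same bimodule KL cell.
\end{proposition}

\begin{proof}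
By Lemma~\ref{lem:sharp} we may assume $x\in\mathsf A_i$. The pairs $(\eta,\eta')\in\mathcal F_x$ with $\eta$ over $\mathcal O_x$ and $\eta'$ over $\mathcal O_{x^\sharp}$ form a dense open $G$-stable subset. Fix a point $x=(F,F',v)\in\mathcal O_x$. The part of $\mathcal F_x$ with $\eta$ over this point is a $\mathbb P^1$-bundle over the complement of a hyperplane in $N^*_x$, hence irreducible, and by transitivity of $G$ on $\mathcal O_x$ it meets the above subset in a dense open set. So for general $\eta\in N_x^*$ there is $\eta'\in\Lambda_{\mathsf B}(\eta)$ whose base point $x'$ lies in $\mathcal O_{x^\sharp}$.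

Let $z=z(\eta)\in X$ be obtained from $x$ by replacing $F_i$ by $\ell_0=\ell_0(\eta)$. As $P_0=F_{i+1}/F_{i-1}$, we have $z\in\mathcal L_i(x)\cap\mathcal L_{i+1}(x')$. The map $\eta\mapsto z(\eta)$ is a morphism from an irreducible variety to $\mathcal L_i(x)$, so for general $\eta$ the point $z(\eta)$ lies in one fixed piece. Since $i\in L(x)$, either $z\in\mathcal O_x$, or $z$ is a closed piece of $\mathcal L_i(x)$. Since $i+1\in L(x^\sharp)$, either $z\in\mathcal O_{x^\sharp}$, or $z$ is a closed piece of $\mathcal L_{i+1}(x')$.

\emph{Case A: $z\in\mathcal O_x$.} As $x\ne x^\sharp$, the point $z$ is a closed piece of $\mathcal L_{i+1}(x')$, so $x^\sharp$ is $(i+1)$-open over $x$. Then $b_{x^\sharp}$ occurs in $C_{i+1}b_x$, and Lemma~\ref{lem:ranktwo} applies.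

\emph{Case B: $z\in\mathcal O_{x^\sharp}$.} Then $z$ is a closed piece of $\mathcal L_i(x)$, so $x$ is $i$-open over $x^\sharp$, $b_x$ occurs in $C_ib_{x^\sharp}$, and Lemma~\ref{lem:ranktwo} applies. (This is the case in Example~\ref{ex:Zk}, with $x=x_{k+1}$, $i=k$.)

\emph{Case C: neither.} Then $i,i+1\notin L(z)$, $d_z=d_x-1$, and $z$ is one and the same point for all general $\eta$. For such $\eta$ the triple $(u,u',\xi)$, placed at $z$, is the crossing point of the two lines: it lies in $N_z^*$ and is both $i$-vanishing and $(i+1)$-vanishing. These conditions are linear, so they hold on all of $N_x^*$. Now $\dim N^*_z=\dim N^*_x+1$, and by Lemma~\ref{lem:vanishing}(2) each vanishing condition defines a hyperplane of $N_z^*$. Both hyperplanes contain $N^*_x$, so they coincide. Put $z$ in normal form $(w,\beta)$. If $w(i)<w(i+1)$, then $(E_{i,i+1},-E_{i,i+1},0)\in N^*_z$ is $(i+1)$-vanishing and not $i$-vanishing. If $w(i+1)<w(i+2)$, then $(E_{i+1,i+2},-E_{i+1,i+2},0)\in N_z^*$ is $i$-vanishing and not $(i+1)$-vanishing. Both are impossible, so $w(i)>w(i+1)>w(i+2)$. Then \eqref{eq:descent} for $i$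 gives $i+1\notin\beta$, and \eqref{eq:descent} for $i+1$ gives $i+1\in\beta$. So Case C does not occur.
\end{proof}

\section{The effect of $\sharp$ on tableaux}\label{sec:tableaux}

We compute $T^\sharp$ in enough cases to connect $\mathrm{SYT}(\lambda)$. By Lemma~\ref{lem:boxes}, the type of a general plane $P\supset\ell_0$ depends on the position of $\ell_0$ relative to the filtration $(D_m)$ of $\bar V$. When the three relevant boxes lie in different columns, Lemma~\ref{lem:boxes} alone does not determine this position. We determine it indirectly: the special position is forced for another tableau, and $\sharp$ is injective.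

\begin{lemma}\label{lem:exchange}
Let $x=(\theta,T,T')$, let $1\le i\le N-2$, and let $b,c',c$ be the boxes of $i,i+1,i+2$ in $T$. Assume $\operatorname{row}(c)\le\operatorname{row}(b)<\operatorname{row}(c')$. Then $x\in\mathsf A_i$, and $T^\sharp$ is obtained from $T$ by exchanging $i+1$ and $i+2$.
\end{lemma}

\begin{proof}
We have $i\in\operatorname{Des}(T)$ and $i+1\notin\operatorname{Des}(T)$, so $x\in\mathsf A_i$ by Lemma~\ref{lem:des}. Put $m_0=\operatorname{col}(c')$, $m_1=\operatorname{col}(b)$, $m_2=\operatorname{col}(c)$. Then $m_0\le m_1$ by \eqref{eq:col}, and $m_1<m_2$ because $c$ is weakly above $b$ and has the larger entry. Apply Lemma~\ref{lem:boxes} to $F_{i-1}\subset F_{i+2}$ at a general point $\eta$: $\dim D_m$ is the number of the boxes $b,c',c$ in columns $\le m$. A $u$-stable subspace between $F_{i-1}$ and $F_{i+2}$ has type between $T_{i-1}$ and $T_{i+2}$, so only these three boxes are ever removed.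

\emph{Claim: $D_{m_0}\not\subset\ell_0$ for general $\eta\in Y_x$.} The condition is constructible, so otherwise $D_{m_0}=\ell_0$ for general $\eta$. Then $m_0<m_1<m_2$, and the filtration is
\begin{equation}\label{eq:filt}
D_m=0,\ \ \text{the line }D_{m_0},\ \ \text{the plane }D_{m_1},\ \ \bar V\quad\text{for}\quad m<m_0,\ \ m_0\le m<m_1,\ \ m_1\le m<m_2,\ \ m\ge m_2 .
\end{equation}
Consider any point with filtration \eqref{eq:filt} and $\ell_0=D_{m_0}$. A general plane $P\supset\ell_0$ differs from $D_{m_1}$, so it arises from $F_{i+2}$ by removing the box in column $m_1$, which is $b$. Moreover $D_m\cap P=\ell_0$ for $m_0\le m<m_2$ and $D_{m_2}\cap P=P$, so $\ell_0$ arises from $P$ by removing the box in column $m_2$, which is $c$. The new tableau is therefore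
\begin{equation}\label{eq:bad}
i\text{ at }c',\qquad i+1\text{ at }c,\qquad i+2\text{ at }b,
\end{equation}
and this is $T^\sharp$. In particular $b$ is a corner of $T_{i+2}$, so $c$ is not in the row of $b$. Thus $c,b,c'$ lie in strictly descending rows and in columns $m_2>m_1>m_0$; no two are comparable, and all six fillings are standard. Let $\hat T$ agree with $T$ elsewhere and have $i$ at $c$, $i+1$ at $c'$, $i+2$ at $b$, and let $\hat x=(\theta,\hat T,T')$, which exists by Proposition~\ref{prop:cells}. Then $i\in\operatorname{Des}(\hat T)$ and $i+1\notin\operatorname{Des}(\hat T)$, so $\hat x\in\mathsf A_i$. At a general point of $Y_{\hat x}$ the filtration has the form \eqref{eq:filt}, and $F_{i+1}$ arises from $F_{i+2}$ by removing $b$, so $D_{m_1}\not\subset F_{i+1}/F_{i-1}=\ker\bar u$. Hence $0\ne\bar uD_{m_1}\subset D_{m_1-1}=D_{m_0}$, that is, $\ell_0=D_{m_0}$. So $\hat T^\sharp$ is also given by \eqref{eq:bad}, and $\hat x^\sharp=x^\sharp$ with $\hat x\ne x$, contradicting Lemma~\ref{lem:sharp}. The claim follows.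

By the claim at most one plane $P\supset\ell_0$ contains $D_{m_0}$, and $D_m=0$ for $m<m_0$. So $T^\sharp_{i+1}$ is $T_{i+2}$ minus a corner in column $m_0$. This corner is $c'$: it is not $c$ as $m_2>m_0$, and if $m_1=m_0$ then $b$ lies above $c'$ in the same column and is not a corner. So $i+2$ is at $c'$ in $T^\sharp$. If $i$ were at $c$ and $i+1$ at $b$, then \eqref{eq:col} and $m_1<m_2$ would give $i\in\operatorname{Des}(T^\sharp)=L(x^\sharp)$, contradicting $x^\sharp\in\mathsf B_i$. So $i$ is at $b$ and $i+1$ is at $c$.
\end{proof}

\begin{lemma}\label{lem:connected}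
The graph on $\mathrm{SYT}(\lambda)$ whose edges are the exchanges of Lemma~\ref{lem:exchange} is connected.
\end{lemma}

\begin{proof}
Induction on $N=|\lambda|$. Tableaux with $N$ in the same corner are connected by induction. Let $c\ne c'$ be corners of $\lambda$, in rows $a<a'$, and $\mu=\lambda\setminus\{c,c'\}$. Then $\mu_a=\lambda_a-1\ge\lambda_{a'}>\mu_{a'}$, so $\mu_r>\mu_{r+1}$ for some $a\le r<a'$, and $\mu$ has a corner $b$ in row $r$. A tableau with $N,N-1,N-2$ at $c,c',b$ satisfies the hypothesis of Lemma~\ref{lem:exchange} for $i=N-2$, and is joined to a tableau with $N$ at $c'$.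
\end{proof}

\begin{corollary}\label{cor:inside}
For fixed $\theta$ and $T'$, the set $\{(\theta,T,T'):T\in\mathrm{SYT}(\lambda)\}$ lies in one left KL cell. Every two-sided microlocal cell lies in one bimodule KL cell.
\end{corollary}

\begin{proof}
The first statement follows from Proposition~\ref{prop:sharp} and Lemmas~\ref{lem:exchange} and \ref{lem:connected}. Swapping the flags, we may also change $T'$ for fixed $T$ within one right cell. By Proposition~\ref{prop:cells} these moves connect the microlocal cell.
\end{proof}

\section{Counting: proof of Theorem~\ref{thm:main}}\label{sec:count}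

\begin{lemma}\label{lem:kostka}
For $J\subset[N-1]$ we have $\#\{T\in\mathrm{SYT}(\lambda):J\subset\operatorname{Des}(T)\}=K_{\lambda^T\mu(J)}$.
\end{lemma}

\begin{proof}
By \eqref{eq:col}, $j\in\operatorname{Des}(T)$ if and only if, in the transpose of $T$, the entry $j+1$ lies weakly above, equivalently strictly to the right of, the entry $j$. Number the intervals defined by $J$ from left to right, and replace each entry of the transposed tableau by the number of its interval. If $J\subset\operatorname{Des}(T)$, equal numbers lie in distinct columns, so the result is semistandard of shape $\lambda^T$, with content a rearrangement of $\mu(J)$. The inverse map renumbers equal entries from left to right.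
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\mathcal C$ be a bimodule KL cell and $M$ its cell module at $\mathbf v=1$. By Corollary~\ref{cor:inside}, $\mathcal C$ is a disjoint union of microlocal cells, of types $(\lambda_a,\lambda'_a,\nu_a)$, $a=1,\dots,n$. By Proposition~\ref{prop:irreducible}, $M\cong S^\kappa\otimes S^{\kappa'}$. Young's rule, \eqref{eq:inv}, Proposition~\ref{prop:cells} and Lemmas~\ref{lem:des} and \ref{lem:kostka} give, for all $J,J'$,
\[
K_{\kappa\mu(J)}K_{\kappa'\mu(J')}=\dim M^{W_J\times W_{J'}}=\#\{x\in\mathcal C:J\subset L(x),\,J'\subset R(x)\}=\sum_{a=1}^nK_{\lambda_a^T\mu(J)}K_{\lambda_a'^T\mu(J')}.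
\]
The Kostka matrix is unitriangular, so its tensor square is invertible and has linearly independent rows. One row equals a sum of $n$ rows only if $n=1$ and $(\kappa,\kappa')=(\lambda_1^T,\lambda_1'^T)$. So $\mathcal C$ is a single microlocal cell.
\end{proof}

\begin{remark}
The partition $\nu$ does not enter the count. Descent sets cannot separate two types that differ only in $\nu$ (Example~\ref{ex:N2}); such types lie in different KL cells because together they would make the cell module too large to be irreducible.
\end{remark}

\section{Proof of Theorem~\ref{thm:strong}}\label{sec:strong}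

\subsection{The list of types}
By Proposition~\ref{prop:cells} and Lemma~\ref{lem:des}, part (1) follows once we show that $Z_\theta\ne\emptyset$ exactly for the listed triples, and that then $\dim Z_\theta=N^2-n(\lambda)-n(\lambda')$. Say that $(u,v)$ \emph{has type $(\lambda,\nu)$} if $u$ is nilpotent of type $\lambda$ and $V/\mathbb C[u]v$ has type $\nu$. Let $m=|\nu|$, $d=N-m$ as before.

\begin{lemma}\label{lem:strip}
Pairs $(u,v)$ of type $(\lambda,\nu)$ exist if and only if $\lambda/\nu$ is a horizontal strip, and then they form a set of dimension $N^2-m-n(\lambda)-n(\nu)$.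
\end{lemma}

\begin{proof}
In the notation of Lemma~\ref{lem:pair}, replacing the parts $l_j$ by $\sigma_j$ lowers $\lambda^T_k$ by $1$ for $k$ in the disjoint union $\mathcal K=\bigsqcup_j(\sigma_j,l_j]$ and leaves the other columns unchanged. So $\lambda/\nu$ is a horizontal strip occupying the columns in $\mathcal K$. Conversely, given a horizontal strip, write the set $\mathcal K$ of its columns as a union of maximal intervals $(\sigma_j,l_j]$, in increasing order. Then $\lambda$ has a part $l_j$, since $\lambda^T_{l_j}-\lambda^T_{l_j+1}=1+\nu^T_{l_j}-\nu^T_{l_j+1}\ge1$. Put $c_1=\sigma_1$, $c_{j+1}=c_j+\sigma_{j+1}-l_j$. The $c_j$ increase strictly by maximality of the intervals, and $l_j-c_j=\sum_{p\le j}(l_p-\sigma_p)$ is positive and increases strictly. By Lemma~\ref{lem:pair}(2), $v=\sum_jt^{c_j}\epsilon_j$ realizes $(\lambda,\nu)$.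

Fix $u$ of type $\lambda$, regard $V$ as a $\mathbb C[t]$-module, and let $\Omega$ be the set of $v$ with $(u,v)$ of type $(\lambda,\nu)$. By Lemma~\ref{lem:pair}(3) it is one orbit of $Z(u)$, which is open in $\operatorname{End}_{\mathbb C[t]}(V)$; so $\dim\Omega=\dim\operatorname{End}_{\mathbb C[t]}(V)v$. This space is the direct sum of its components in the Jordan blocks. A homomorphism to a block of length $a$ can send $\epsilon_j$ to any element of $t^{\max(0,a-l_j)}\mathbb C[t]/t^a$, so the component is the ideal of $\mathbb C[t]/t^a$ of dimension $\max\big(0,\max_j(\min(a,l_j)-c_j)\big)$. Let $j$ be the number of indices $p$ with $l_p\le a$, and put $l_0=c_0=0$. The best index $\le j$ gives $l_j-c_j$ and the best index $>j$, if $j<r$, gives $a-c_{j+1}=(l_j-c_j)+(a-\sigma_{j+1})$. So the dimension is $\sum_{p\le j}(l_p-\sigma_p)+\max(0,a-\sigma_{j+1})$, without the last term if $j=r$; this is $\#\{k\in\mathcal K:k\le a\}$. Summing over the blocks and using $\binom{e+1}2-\binom e2=e$,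
\[
\dim\Omega=\sum_{k\in\mathcal K}\lambda_k^T=\sum_{k\in\mathcal K}(\nu_k^T+1)=n(\lambda)-n(\nu)+N-m .
\]
The centralizer of $u$ has dimension $\sum_k(\lambda_k^T)^2=N+2n(\lambda)$, so the conjugacy class has dimension $N^2-N-2n(\lambda)$. Adding $\dim\Omega$ gives the claim.
\end{proof}

If $(u,u',v,\xi)\in Z_\theta$, then $(u,v)$ and $(u',v)$ have types $(\lambda,\nu)$ and $(\lambda',\nu)$, so both shapes are horizontal strips. Conversely, let both be horizontal strips. If $d=0$, then $\lambda=\lambda'=\nu$, and \eqref{eq:d0} gives $\dim Z_\theta=N^2-N-2n(\lambda)+N$, as required. Let $d\ge1$. The pairs of type $(\lambda,\nu)$ are the image of $\operatorname{Iso}(A\oplus U,V)\times p^{-1}(Q_\lambda)$ under transport of $(u_a,v_0)$, with fibers isomorphic to $\Gamma_\nu$, and $\dim\Gamma_\nu=md+m+2n(\nu)$. So $Q_\lambda\ne\emptyset$, and Lemma~\ref{lem:strip} gives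
\[
N^2+(md-m+\dim Q_\lambda)-(md+m+2n(\nu))=N^2-m-n(\lambda)-n(\nu),
\]
that is, $\dim Q_\lambda=m+n(\nu)-n(\lambda)$; likewise for $\lambda'$. The map $(a,\zeta)\mapsto(p(a),p(a)+\zeta)$ has kernel of dimension $md-m$, so by Lemma~\ref{lem:Z} the set $Z_\theta$ is nonempty and
\[
\dim Z_\theta=N^2+\dim Q_\lambda+\dim Q_{\lambda'}+(md-m)-(md+m+2n(\nu))=N^2-n(\lambda)-n(\lambda').
\]
This proves (1).

\subsection{Cell modules}
The value at $\mathbf v=1$ was found in Section~\ref{sec:count}. Let $\mathfrak o$ be the local ring of $\mathbb Q[\mathbf v]$ at $\mathbf v=1$, a discrete valuation ring, and let $M_{\mathfrak o}$ be the $\mathfrak o$-span of the KL basis in the cell module $M_{\mathbb Q(\mathbf v)}$. If $M'$ were a proper nonzero submodule of $M_{\mathbb Q(\mathbf v)}$, then $M_{\mathfrak o}/(M'\cap M_{\mathfrak o})$ would be torsion free, hence free, so $M'\cap M_{\mathfrak o}$ would be an $\mathfrak o$-direct summand of rank $\dim M'$, and its reduction a proper nonzero submodule at $\mathbf v=1$. So $M_{\mathbb Q(\mathbf v)}$ is irreducible. The algebra $\mathbf H\otimes\mathbb Q(\mathbf v)$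 is split semisimple, with simple modules $S^\kappa_{\mathbf v}$ whose characters specialize to those of the $S^\kappa$; hence $M_{\mathbb Q(\mathbf v)}\cong S^{\lambda^T}_{\mathbf v}\otimes S^{\lambda'^T}_{\mathbf v}$. Listing the cells in an order compatible with reachability gives a filtration of $\mathcal R$ by sub-bimodules spanned by KL basis elements whose quotients are the cell modules. It splits over $\mathbb Q(\mathbf v)$, and by Theorem~\ref{thm:main} and part (1) the cells are indexed by the listed triples. This proves (2).

\subsection{Left and right cells}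
Let $\mathcal C$ be a left cell. By Proposition~\ref{prop:irreducible} with $N'=1$ its cell module at $\mathbf v=1$ is some $S^\kappa$, and the lattice argument above gives irreducibility over $\mathbb Q(\mathbf v)$. By Corollary~\ref{cor:inside}, $\mathcal C$ is a disjoint union of $n$ sets of the form in (3), with first partitions $\lambda_1,\dots,\lambda_n$. Counting the $x\in\mathcal C$ with $J\subset L(x)$ by \eqref{eq:inv} and by Lemmas~\ref{lem:des} and \ref{lem:kostka} gives $K_{\kappa\mu(J)}=\sum_aK_{\lambda_a^T\mu(J)}$ for all $J$, so $n=1$ and $\kappa=\lambda_1^T$. Swapping the flags gives the statement for right cells. Inside the bimodule cell $\mathrm{SYT}(\lambda)\times\mathrm{SYT}(\lambda')$ the left and right cells are thus the fibers of the two projections, which gives the last assertions of (3). \qed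

\begin{thebibliography}{9}
\bibitem{Travkin} Roman Travkin, \emph{Mirabolic Robinson-Schensted-Knuth correspondence}, arXiv:0802.1651 (2008).
\end{thebibliography}
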